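\title{Wedge products of resonant and coresonant $1$-forms for Anosov flows in dimension three}

\begin{abstract}
Let $X$ generate a transitive Anosov flow on a closed $3$-manifold. We prove that the wedge product of a nonzero resonant $1$-form at zero with a nonzero coresonant $1$-form at zero is nonzero, and that its support is the whole manifold. The same holds for eigenforms of the Lie derivative whose eigenvalues lie in an explicit range, and this range is sharp. The proof iterates the return map of a periodic orbit until the wedge product splits into a stable and an unstable factor, spreads the vanishing of one factor to all weak stable (or unstable) leaves, and shows that a resonant form is determined by its restrictions to these leaves. As a consequence, if the spaces of resonant and coresonant $1$-forms have dimensions $m,n\ge1$, their wedge products span a space of dimension at least $m+n-1$.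
\end{abstract}

\section{Introduction}

\subsection{Resonant forms and the question}

Let $\mathcal M$ be a closed smooth $3$-manifold with a fixed Riemannian metric, and let $X$ be a smooth vector field on $\mathcal M$ with flow $\varphi_t$. The flow is \emph{Anosov} if $X$ has no zeros and there is a continuous $d\varphi_t$-invariant splitting $T\mathcal M=\mathbb RX\oplus E_s\oplus E_u$ such that the functions
\[
N_s(t)=\sup_{\mathcal M}\|d\varphi_t|_{E_s}\|,\qquad N_u(t)=\sup_{\mathcal M}\|d\varphi_{-t}|_{E_u}\|\qquad(t\ge0)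
\]
are bounded by $C_0e^{-c_0t}$ for some $C_0,c_0>0$. Both $E_s$ and $E_u$ are line bundles: if, say, $E_u=0$, then $|\det d\varphi_t|\to0$ uniformly as $t\to\infty$, although its integral is the volume of $\mathcal M$. The flow is \emph{transitive} if it has a dense orbit. We put
\[
E_{cs}=\mathbb RX\oplus E_s,\qquad E_{cu}=\mathbb RX\oplus E_u,
\]
and we let $E_s^*,E_u^*\subset T^*\mathcal M$ be the annihilators of $E_{cs}$ and $E_{cu}$. Since $E_{cs}+E_{cu}=T\mathcal M$, the line bundles $E_s^*$ and $E_u^*$ meet only in the zero section.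

For a closed cone $\Gamma\subset T^*\mathcal M$ let $\mathcal D'_\Gamma(\mathcal M;\Lambda^1)$ be the space of complex-valued distributional $1$-forms whose wavefront set lies in $\Gamma$; the definition is recalled in Section~\ref{sec:wf}. With $\mathcal L_X$ the Lie derivative and $\iota_X$ the contraction with $X$, the spaces of \emph{resonant} and \emph{coresonant $1$-forms at zero} are
\begin{align*}
\operatorname{Res}^1_0&=\{u\in\mathcal D'_{E_u^*}(\mathcal M;\Lambda^1):\ \iota_Xu=0,\ \mathcal L_Xu=0\},\\
\operatorname{Res}^1_{0*}&=\{u_*\in\mathcal D'_{E_s^*}(\mathcal M;\Lambda^1):\ \iota_Xu_*=0,\ \mathcal L_Xu_*=0\}.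
\end{align*}
Replacing $X$ by $-X$ exchanges $E_s$ with $E_u$, hence $E_s^*$ with $E_u^*$, so the second space is the first one for $-X$. Two distributions can be multiplied when no covector in the wavefront set of one is the negative of a covector in the wavefront set of the other. As $E_u^*\cap E_s^*=0$, the wedge product $u\wedge u_*$ of $u\in\operatorname{Res}^1_0$ and $u_*\in\operatorname{Res}^1_{0*}$ is therefore a well-defined distributional $2$-form. The following question comes from the work of Ceki\'c and Paternain \cite{CP}.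

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a transitive Anosov vector field on a closed $3$-manifold, $u\in\operatorname{Res}^1_0$ and $u_*\in\operatorname{Res}^1_{0*}$. Does $u\wedge u_*=0$ imply $u=0$ or $u_*=0$?}

\subsection{What to expect}\label{sec:expect}

The question cannot be decided pointwise, because a nonzero resonant or coresonant form at zero is never continuous. Indeed, if $u$ is continuous, $\iota_Xu=0$ and $\varphi_t^*u=u$, then $|u(v)|=|u(d\varphi_tv)|\le\sup|u|\,N_s(t)|v|\to0$ for $v\in E_s$, and $|u(v)|=|u(d\varphi_{-t}v)|\le\sup|u|\,N_u(t)|v|\to0$ for $v\in E_u$. So $u$ vanishes on $X$, $E_s$ and $E_u$.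

The two equations $\iota_Xu=0$ and $\mathcal L_Xu=0$ say that $u$ is locally pulled back from a surface transverse to the flow. Suppose that such a surface carried smooth coordinates $(s,y)$ in which $\partial_s$ is the stable and $\partial_y$ the unstable direction. The wavefront condition on $u$ allows singularities only in the direction $ds$; the typical coefficient is a distribution $A(s)$ of the stable variable. The typical coefficient of $u_*$ is a distribution $B_*(y)$ of the unstable variable. For $u=A(s)\,ds$ and $u_*=B_*(y)\,dy$ we get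
\[
u\wedge u_*=(A\otimes B_*)\,ds\wedge dy,
\]
and a tensor product vanishes only if one of its factors does. This suggests the answer yes. The local picture alone does not prove it: the forms $A(s)\,ds$ and $B_*(y)\,ds$ satisfy the same wavefront conditions and have wedge product zero. The dynamics has to show that the tensor product is really present in $u\wedge u_*$, and that $u$ is detected by its $ds$-component and $u_*$ by its $dy$-component.

\subsection{Results}

The answer is yes. It suffices that the product vanish on one open set, and eigenvalues other than zero are allowed. For $\lambda,\mu\in\mathbb C$ consider the conditions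
\begin{align}
&u\in\mathcal D'_{E_u^*}(\mathcal M;\Lambda^1), && \iota_Xu=0, && \mathcal L_Xu=\lambda u,\label{eq:res}\\
&u_*\in\mathcal D'_{E_s^*}(\mathcal M;\Lambda^1), && \iota_Xu_*=0, && \mathcal L_Xu_*=\mu u_*.\label{eq:cores}
\end{align}

\begin{theorem}\label{thm:main}
Let $X$ be a transitive Anosov vector field on a closed $3$-manifold $\mathcal M$, let $\lambda,\mu\in\mathbb C$, and let $u,u_*$ satisfy \eqref{eq:res} and \eqref{eq:cores}. Assume that
\begin{equation}\label{eq:growth}
\liminf_{t\to\infty}e^{t\operatorname{Re}\lambda}N_s(t)=0,\qquad \liminf_{t\to\infty}e^{-t\operatorname{Re}\mu}N_u(t)=0 .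
\end{equation}
If $u\wedge u_*$ vanishes on a nonempty open set, then $u=0$ or $u_*=0$.
\end{theorem}

The conditions \eqref{eq:growth} do not depend on the metric. They hold when $\operatorname{Re}\lambda<c_0$ and $\operatorname{Re}\mu>-c_0$, in particular for $\lambda=\mu=0$, which gives the answer to the question.

\begin{corollary}\label{cor:answer}
For every transitive Anosov vector field on every closed $3$-manifold $\mathcal M$ and all nonzero $u\in\operatorname{Res}^1_0$, $u_*\in\operatorname{Res}^1_{0*}$ we have $\operatorname{supp}(u\wedge u_*)=\mathcal M$. In particular $u\wedge u_*=0$ implies $u=0$ or $u_*=0$.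
\end{corollary}

\begin{proposition}\label{prop:sharp}
In Theorem~\ref{thm:main} the hypothesis on $\lambda$ cannot be weakened to $e^{t\operatorname{Re}\lambda}N_s(t)=O(1)$, and the hypothesis on $\mu$ cannot be weakened to $e^{-t\operatorname{Re}\mu}N_u(t)=O(1)$.
\end{proposition}

\begin{corollary}\label{cor:dim}
Let $X$ be a transitive Anosov vector field on a closed $3$-manifold. If $m=\dim\operatorname{Res}^1_0\ge1$ and $n=\dim\operatorname{Res}^1_{0*}\ge1$, then
\[
\dim\operatorname{span}\{u\wedge u_*:\ u\in\operatorname{Res}^1_0,\ u_*\in\operatorname{Res}^1_{0*}\}\ge m+n-1 .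
\]
\end{corollary}

Section~\ref{sec:hand} proves Proposition~\ref{prop:sharp} and carries out the three steps of the proof of Theorem~\ref{thm:main} for continuous forms in a linear model. Section~\ref{sec:background} collects the background. Sections~\ref{sec:periodic}, \ref{sec:leaves} and \ref{sec:vanish} contain the three steps, and Section~\ref{sec:end} puts them together.

\section{Two computations by hand}\label{sec:hand}

\subsection{The geodesic flow of a hyperbolic surface}

Let $\Sigma$ be a closed oriented hyperbolic surface and $\mathcal M=\pi_1(\Sigma)\backslash\mathrm{PSL}(2,\mathbb R)$ its unit tangent bundle. The matrices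
\[
X=\begin{pmatrix}1/2&0\\0&-1/2\end{pmatrix},\qquad U_s=\begin{pmatrix}0&1\\0&0\end{pmatrix},\qquad U_u=\begin{pmatrix}0&0\\1&0\end{pmatrix}
\]
define left-invariant vector fields, hence a smooth frame of $T\mathcal M$, and $X$ generates the geodesic flow $\varphi_t(g)=g\exp(tX)$, which is transitive. From $\exp(-tX)U_s\exp(tX)=e^{-t}U_s$ and $\exp(-tX)U_u\exp(tX)=e^{t}U_u$ we get $d\varphi_tU_s=e^{-t}U_s$ and $d\varphi_tU_u=e^tU_u$. So the flow is Anosov with $E_s=\mathbb RU_s$, $E_u=\mathbb RU_u$; both $N_s(t)$ and $N_u(t)$ are comparable to $e^{-t}$, and \eqref{eq:growth} reads $\operatorname{Re}\lambda<1$, $\operatorname{Re}\mu>-1$.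

Let $\eta_0,\eta_s,\eta_u$ be the coframe dual to $X,U_s,U_u$. Evaluating on the frame gives $\varphi_t^*\eta_0=\eta_0$, $\varphi_t^*\eta_s=e^{-t}\eta_s$, $\varphi_t^*\eta_u=e^t\eta_u$, that is,
\[
\mathcal L_X\eta_0=0,\qquad \mathcal L_X\eta_s=-\eta_s,\qquad \mathcal L_X\eta_u=\eta_u .
\]
These forms are smooth, so their wavefront sets are empty, and $\iota_X\eta_s=\iota_X\eta_u=0$. The pair $u=\eta_s$, $u_*=\eta_u$ has $\lambda=-1$, $\mu=1$ and satisfies all hypotheses of Theorem~\ref{thm:main}; its wedge product has no zeros. The pair $u=u_*=\eta_0$ has $\lambda=\mu=0$ and wedge product zero, so the conditions $\iota_Xu=\iota_Xu_*=0$ cannot be dropped.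

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Take $u=u_*=\eta_u$, so $\lambda=\mu=1$. Then \eqref{eq:res} and \eqref{eq:cores} hold, $e^{-t}N_u(t)$ is comparable to $e^{-2t}$ and tends to $0$, and $e^tN_s(t)=O(1)$. Yet $u\wedge u_*=0$ and $u,u_*\ne0$. For the statement on $\mu$ take $u=u_*=\eta_s$, so $\lambda=\mu=-1$: now $e^{-t}N_s(t)\to0$ and $e^tN_u(t)=O(1)$.
\end{proof}

The form $\eta_u$ vanishes on $E_{cs}$ without being zero. The hypothesis on $\lambda$ will be used for exactly one purpose, namely to exclude such forms.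

\subsection{The three steps for continuous forms}\label{sec:model}

\emph{Step 1: a product formula at a periodic orbit.} Near a periodic point, reduce $u,u_*$ to forms $\tilde u,\tilde u_*$ on a transversal, and suppose that the return map is linear:
\[
f(s,y)=(\nu_ss,\nu_uy),\qquad 0<|\nu_s|<1<|\nu_u| .
\]
Let $R=(-\delta,\delta)^2$, let $\tilde u=A\,ds+B\,dy$ and $\tilde u_*=A_*\,ds+B_*\,dy$ be continuous on $R$ with $\tilde u\wedge\tilde u_*=0$, and assume that $f^*\tilde u_*$ is a multiple of $\tilde u_*$ at each point of $R\cap f^{-1}R$. For $(\sigma,\xi)\in R$ the point $z_n=(\sigma,\nu_u^{-n}\xi)$ has iterates $f^i(z_n)=(\nu_s^i\sigma,\nu_u^{i-n}\xi)\in R$ for $0\le i\le n$. Hence $(f^n)^*\tilde u_*$ is a multiple of $\tilde u_*$ at $z_n$, and $\tilde u\wedge(f^n)^*\tilde u_*=0$ there. Since $(f^n)^*ds=\nu_s^n\,ds$ and $(f^n)^*dy=\nu_u^n\,dy$, dividing by $\nu_u^n$ gives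
\[
A(\sigma,\nu_u^{-n}\xi)\,B_*(\nu_s^n\sigma,\xi)=\nu_s^n\nu_u^{-n}\,B(\sigma,\nu_u^{-n}\xi)\,A_*(\nu_s^n\sigma,\xi).
\]
As $n\to\infty$ this becomes
\[
A(\sigma,0)\,B_*(0,\xi)=0\qquad\text{for all }(\sigma,\xi)\in R .
\]
So $\tilde u$ restricts to zero on the stable axis $\{y=0\}$, or $\tilde u_*$ restricts to zero on the unstable axis $\{s=0\}$. The hypothesis $\tilde u\wedge\tilde u_*=0$ compares the two forms at one point; invariance turns it into a comparison of $\tilde u$ near $(\sigma,0)$ with $\tilde u_*$ near $(0,\xi)$, where $\sigma$ and $\xi$ are independent. This is the tensor product of Section~\ref{sec:expect}. In the first case the flow spreads the vanishing over the whole weak stable leaf of the periodic orbit.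

\emph{Step 2: all leaves.} For a transitive flow this leaf is dense. A continuous form that annihilates $E_{cs}$ on a dense set annihilates $E_{cs}$ everywhere.

\emph{Step 3: the form vanishes.} Let $\mathcal M$ be oriented, let $u$ be continuous with $u|_{E_{cs}}=0$ and $\varphi_t^*u=e^{\lambda t}u$, and let $\omega$ be a smooth $2$-form. For unit vectors $e_s\in E_s$, $e_u\in E_u$ at a point,
\[
(u\wedge\varphi_t^*\omega)(X,e_s,e_u)=u(e_u)\,\omega(X,d\varphi_te_s)=O(N_s(t)),
\]
because $u(X)=u(e_s)=0$. The volume of the frame $X,e_s,e_u$ is bounded below, so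
\[
\Big|\int u\wedge\omega\Big|=\Big|\int\varphi_t^*(u\wedge\omega)\Big|=e^{t\operatorname{Re}\lambda}\Big|\int u\wedge\varphi_t^*\omega\Big|\le Ce^{t\operatorname{Re}\lambda}N_s(t),
\]
and the first condition in \eqref{eq:growth} forces $u=0$.

For distributions each step needs an additional ingredient. In Step 1 the return map is not linear, and the limit $A(\sigma,\nu_u^{-n}\xi)\to A(\sigma,0)$ must be given a meaning; this is where the wavefront conditions enter. In Step 2 continuity of $u$ is replaced by continuity of the restrictions of $u$ to nearby leaves. In Step 3 the pairing with a distribution costs derivatives of $\varphi_t^*\omega$, and derivatives in the unstable direction bring factors of the size of $d\varphi_t|_{E_u}$; the pairing has to be written so that only derivatives along stable leaves occur. Transitivity is used to find a periodic orbit through the given open set and in Step 2. The conditions \eqref{eq:growth} are used only in the last line of Step 3.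

\section{Background}\label{sec:background}

\subsection{Invariant foliations}\label{sec:fol}

We use the stable manifold theorem in the following form. The bundles $E_s$, $E_u$, $E_{cs}$, $E_{cu}$ are tangent to foliations with $C^\infty$ leaves $W^{ss}(z)$, $W^{uu}(z)$, $W^{cs}(z)$, $W^{cu}(z)$, called strong and weak stable and unstable leaves. The flow maps leaves to leaves, and $W^{cs}(z)=\bigcup_tW^{ss}(\varphi_tz)$, $W^{cu}(z)=\bigcup_tW^{uu}(\varphi_tz)$; for an orbit $\gamma$ we write $W^{cs}(\gamma)$, $W^{cu}(\gamma)$ for the weak leaves that contain it. A subscript $\varepsilon$ denotes the ball of radius $\varepsilon$ in the leaf. Moreover: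
\begin{itemize}
\item[(F1)] For small $\varepsilon$ the local leaves of radius $\varepsilon$ depend continuously on the base point in the $C^k$ topology, for every $k$. Since $\mathcal M$ is compact, arclength parametrizations of strong stable leaves have derivatives of every order bounded uniformly on $\mathcal M$ (in a fixed embedding $\mathcal M\subset\mathbb R^K$).
\item[(F2)] Local product structure: for small $\varepsilon$ there is $\delta>0$ such that $W^{uu}_\varepsilon(z')$ meets $W^{cs}_\varepsilon(z)$ whenever $d(z,z')<\delta$.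
\item[(F3)] Anosov closing lemma: for every $\varepsilon>0$ there are $\delta,t_0>0$ such that, if $t\ge t_0$ and $d(\varphi_tz,z)<\delta$, a periodic orbit passes within distance $\varepsilon$ of $z$.
\end{itemize}

Property (F1) is about regularity along leaves. Transversally the weak foliations have one derivative. This is well known; we include the short proof.

\begin{lemma}\label{lem:C1}
For an Anosov flow on a closed $3$-manifold the bundles $E_{cs}$ and $E_{cu}$ are $C^1$.
\end{lemma}

\begin{proof}
By time reversal it suffices to treat $E_{cs}$. Let $\mathcal N=T\mathcal M/\mathbb RX$, a smooth plane bundle with the quotient metric and the induced action of $d\varphi_t$, and let $\bar E_s,\bar E_u$ be the images of $E_s,E_u$. As $E_{cs}$ is the preimage of $\bar E_s$, we have to show that $\bar E_s$ is $C^1$. We obtain $\bar E_s$ as the limit of the iterates of a smooth line field under $d\varphi_{-T}$, and we show that the first derivatives converge as well.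

Let $m_s(z),m_u(z)$ be the norms of $d\varphi_T$ on $\bar E_s,\bar E_u$ at $z$. The norms on $E_s,E_u$ and on $\bar E_s,\bar E_u$ are comparable, and the angles between $X,E_s,E_u$ are bounded below. Hence $\sup m_s\to0$ and $\inf m_u\to\infty$ as $T\to\infty$, and $\|d\varphi_T(z)\|\le C_1m_u(z)$ for large $T$, with $C_1$ independent of $T$. Fix $T$ with $C_1\sup m_s\le\frac14$ and $\sup(m_s/m_u)\le\frac14$.

Let $\mathcal S,\mathcal U\subset\mathcal N$ be smooth line bundles close to $\bar E_s,\bar E_u$ in $C^0$. If $(a_{ij})$ is the matrix of $d\varphi_{-T}:\mathcal N_{\varphi_Tz}\to\mathcal N_z$ in unit frames of $\mathcal S\oplus\mathcal U$, the graph of $v\in\operatorname{Hom}(\mathcal S,\mathcal U)_{\varphi_Tz}$ is mapped to the graph of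
\[
\mathcal F_z(v)=\frac{a_{21}+a_{22}v}{a_{11}+a_{12}v},\qquad \partial_v\mathcal F_z(v)=\frac{a_{11}a_{22}-a_{12}a_{21}}{(a_{11}+a_{12}v)^2}.
\]
As $\mathcal S,\mathcal U$ approach $\bar E_s,\bar E_u$, we have $|a_{11}|\to1/m_s$, $|a_{22}|\to1/m_u$ and $a_{12},a_{21}\to0$ uniformly. So we can choose $\mathcal S,\mathcal U$ such that $|\mathcal F_z(0)|\le\frac12$, $|\partial_v\mathcal F_z(v)|\le2m_s(z)/m_u(z)\le\frac12$ for $|v|\le1$, and $\bar E_s$ is the graph of a continuous section $v_\infty$ with $|v_\infty|\le1$. Then $\mathcal F$ is smooth on the unit ball bundle and preserves it. Put $v_0=0$ and $v_n(z)=\mathcal F_z(v_{n-1}(\varphi_Tz))$. These sections are smooth. By invariance of $\bar E_s$, $v_\infty(z)=\mathcal F_z(v_\infty(\varphi_Tz))$, so $\sup|v_n-v_\infty|\le2^{-n}$.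

Fix a connection $\nabla$ on $\operatorname{Hom}(\mathcal S,\mathcal U)$. The chain rule gives
\[
\nabla v_n=\beta_n+L_n\nabla v_{n-1},\qquad (L_nw)(z)=\partial_v\mathcal F_z\big(v_{n-1}(\varphi_Tz)\big)\cdot w(\varphi_Tz)\circ d\varphi_T(z),
\]
where $\beta_n(z)$ is the horizontal derivative of $\mathcal F$ at $(z,v_{n-1}(\varphi_Tz))$. Since $v_n\to v_\infty$ uniformly, $\beta_n\to\beta$ uniformly and $L_n\to L$ in norm, as operators on continuous sections of $T^*\mathcal M\otimes\operatorname{Hom}(\mathcal S,\mathcal U)$ with the supremum norm. The contraction in the fiber outweighs the expansion in the base: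
\[
\|L_n\|\le\sup\big(2(m_s/m_u)\cdot C_1m_u\big)=2C_1\sup m_s\le\tfrac12 ,
\]
and hence $\|L\|\le\frac12$. Let $w_\infty$ be the solution of $w_\infty=\beta+Lw_\infty$. Then
\[
\|\nabla v_n-w_\infty\|\le\tfrac12\|\nabla v_{n-1}-w_\infty\|+\|\beta_n-\beta\|+\|(L_n-L)w_\infty\| ,
\]
and the last two terms tend to $0$, so $\nabla v_n\to w_\infty$ uniformly. Thus $v_\infty$ is $C^1$.
\end{proof}

\begin{lemma}\label{lem:dense}
Let the Anosov flow be transitive.
\begin{itemize}
\item[(a)] For nonempty open sets $O,O'$ there are arbitrarily large $t$ with $\varphi_t(O)\cap O'\ne\emptyset$.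
\item[(b)] Periodic orbits are dense.
\item[(c)] For every periodic orbit $\gamma$ the leaf $W^{cs}(\gamma)$ is dense.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let the orbit of $z$ be dense. Its closure is the union of the orbit and of the limit sets $\alpha(z)$ and $\omega(z)$. The orbit has measure zero, so its complement is dense and contained in the closed set $\alpha(z)\cup\omega(z)$, which is therefore $\mathcal M$. Hence $z$ lies in $\omega(z)$ or in $\alpha(z)$, and since these sets are closed and invariant, $\omega(z)=\mathcal M$ or $\alpha(z)=\mathcal M$. In the first case fix $t_1$ with $\varphi_{t_1}z\in O$ and let $t_2\to+\infty$ with $\varphi_{t_2}z\in O'$; in the second fix $t_2$ with $\varphi_{t_2}z\in O'$ and let $t_1\to-\infty$ with $\varphi_{t_1}z\in O$. Take $t=t_2-t_1$.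

(b) Given $z_0$ and $\varepsilon$, take $\delta,t_0$ from (F3) and apply (a) with $O=O'$ the ball of radius $\min(\varepsilon,\delta/2)$ about $z_0$. A periodic orbit passes within distance $2\varepsilon$ of $z_0$.

(c) Let $q\in\gamma$, let $\varepsilon,\delta$ be as in (F2), and let $O$ be nonempty and open. Choose a nonempty open $O_1\subset O$ and $\varepsilon_1>0$ with $W^{uu}_{\varepsilon_1}(z)\subset O$ for $z\in O_1$. By (a) there are $z\in O_1$ and $t$ with $d(\varphi_tz,q)<\delta$ and $\varepsilon N_u(t)<\varepsilon_1$. By (F2) some point $z'\in W^{uu}_\varepsilon(\varphi_tz)$ lies on $W^{cs}(\gamma)$. Then $\varphi_{-t}z'$ lies on $W^{cs}(\gamma)$ and on $W^{uu}_{\varepsilon N_u(t)}(z)\subset O$.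
\end{proof}

\subsection{Wavefront sets}\label{sec:wf}

We write $\hat A(\alpha)=\langle A,e^{-i\alpha\cdot z}\rangle$ for the Fourier transform of a compactly supported distribution $A$ on $\mathbb R^d$ and $\langle\alpha\rangle=(1+|\alpha|^2)^{1/2}$. There is $N$ with $|\hat A(\alpha)|\le C\langle\alpha\rangle^N$. We say that $\hat A$ \emph{decays rapidly} on a cone if it is $O(\langle\alpha\rangle^{-k})$ there for every $k$.

Let $v$ be a distribution on an open set $\Omega\subset\mathbb R^d$. A pair $(z,\alpha)\in\Omega\times(\mathbb R^d\setminus0)$ is outside the \emph{wavefront set} $\mathrm{WF}(v)$ if there is $\chi\in C_c^\infty(\Omega)$ with $\chi(z)\ne0$ such that $\widehat{\chi v}$ decays rapidly on an open cone containing $\alpha$. For a closed cone $\Gamma\subset\Omega\times\mathbb R^d$, $\mathcal D'_\Gamma$ is the space of $v$ with $\mathrm{WF}(v)\subset\Gamma$, and $v_j\to v$ in $\mathcal D'_\Gamma$ means that $v_j\to v$ in $\mathcal D'$ and $\sup_{\alpha\in\mathcal C}|\alpha|^k|\widehat{\chi v_j}-\widehat{\chi v}|\to0$ for all $k$, all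 $\chi\in C_c^\infty(\Omega)$ and all closed cones $\mathcal C$ such that $\operatorname{supp}\chi\times(\mathcal C\setminus0)$ is disjoint from $\Gamma$. We use the following results from \cite{Hor}.
\begin{itemize}
\item[(H1)] \emph{Non-stationary phase} \cite[Theorem 7.7.1]{Hor}. Let $K\subset\Omega$ be compact and $k\ge0$. For $\psi\in C^\infty$ supported in $K$, real $\Theta\in C^\infty(\Omega)$ and $M\ge1$, we have $|\int\psi e^{iM\Theta}|\le CM^{-k}\|\psi\|_{C^k}$, where $C$ is uniform when $\Theta$ stays bounded in $C^{k+1}(\Omega)$ and $|\nabla\Theta|$ stays bounded below.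
\item[(H2)] \cite[Proposition 8.1.3]{Hor}. If $A$ has compact support, $\hat A$ decays rapidly on every closed cone that contains no $\alpha$ with $(z,\alpha)\in\mathrm{WF}(A)$ for some $z$.
\item[(H3)] \emph{Mollification} \cite[Theorem 8.2.3]{Hor}. Fix $\varrho\in C_c^\infty(\mathbb R^d)$, $\varrho\ge0$, $\int\varrho=1$, and put $A^\varepsilon=A*\varepsilon^{-d}\varrho(\cdot/\varepsilon)$ for compactly supported $A\in\mathcal D'_\Gamma$. Then $A^\varepsilon\to A$ in $\mathcal D'_\Gamma$. Note that $\widehat{A^\varepsilon}(\alpha)=\hat A(\alpha)\hat\varrho(\varepsilon\alpha)$, with $|\hat\varrho|\le1$ and $\hat\varrho(\varepsilon\alpha)\to1$.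
\item[(H4)] \emph{Pullback} \cite[Theorem 8.2.4]{Hor}. If $F$ is a smooth map and $dF(z)^{\top}\alpha\ne0$ whenever $(F(z),\alpha)\in\Gamma$, $\alpha\ne0$, then $F^*$ extends to a sequentially continuous map $\mathcal D'_\Gamma\to\mathcal D'_{F^*\Gamma}$, where $F^*\Gamma=\{(z,dF(z)^{\top}\alpha):(F(z),\alpha)\in\Gamma\}$.
\item[(H5)] \emph{Product} \cite[Theorem 8.2.10]{Hor}. If there is no $(z,\alpha)\in\Gamma_1$, $\alpha\ne0$, with $(z,-\alpha)\in\Gamma_2$, multiplication extends to a sequentially continuous map $\mathcal D'_{\Gamma_1}\times\mathcal D'_{\Gamma_2}\to\mathcal D'$.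
\end{itemize}
By (H4) for diffeomorphisms, all these notions make sense on a manifold, with $\mathrm{WF}\subset T^*\mathcal M\setminus0$. A distributional form is a form whose coefficients in charts are distributions, and its wavefront set is the union of theirs. By (H3)--(H5), identities such as $(F_1\circ F_2)^*=F_2^*F_1^*$ and $F^*(v_1\wedge v_2)=F^*v_1\wedge F^*v_2$ pass from smooth forms to distributional forms when the cone conditions hold. For the inclusion of an immersed submanifold $L$, the condition in (H4) says that $\Gamma$ meets the conormal bundle of $L$ only in the zero section; the pullback is then the \emph{restriction} $v|_L$.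

\subsection{Flow boxes and restriction to leaves}\label{sec:box}

Let $u$ satisfy \eqref{eq:res}. Integrating $\frac{d}{dt}\varphi_t^*u=\lambda\varphi_t^*u$ against test forms gives $\varphi_t^*u=e^{\lambda t}u$.

Near any point there are coordinates $(\tau,z)\in I\times Q$, with $I\ni0$ an interval and $Q\subset\mathbb R^2$ open, in which $X=\partial_\tau$. Let $\pi(\tau,z)=z$. Since $E_{cs}$ and $E_{cu}$ contain $\partial_\tau$ and are invariant under its flow, the lines $d\pi(E_s)=d\pi(E_{cs})$ and $d\pi(E_u)=d\pi(E_{cu})$ do not depend on $\tau$. They are continuous transverse line fields on $Q$; let $\Gamma_s,\Gamma_u\subset T^*Q$ be their annihilators. The equation $\iota_Xu=0$ says that $u$ has no $d\tau$-component, and $\mathcal L_Xu=\lambda u$ says that the other coefficients of $e^{-\lambda\tau}u$ are annihilated by $\partial_\tau$, hence are pulled back from $Q$. The same applies to $u_*$ satisfying \eqref{eq:cores}. Thus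
\begin{equation}\label{eq:box}
u=e^{\lambda\tau}\pi^*\tilde u,\quad \mathrm{WF}(\tilde u)\subset\Gamma_u,\qquad u_*=e^{\mu\tau}\pi^*\tilde u_*,\quad \mathrm{WF}(\tilde u_*)\subset\Gamma_s .
\end{equation}
Here $\tilde u$ is the restriction of $u$ to $\{\tau=0\}$, which exists because $d\tau\notin E_u^*$, and the bound on $\mathrm{WF}(\tilde u)$ follows from (H4); likewise for $\tilde u_*$. As $u\wedge u_*=e^{(\lambda+\mu)\tau}\pi^*(\tilde u\wedge\tilde u_*)$ and $\pi^*$ is injective, $u\wedge u_*=0$ on $I\times Q$ if and only if $\tilde u\wedge\tilde u_*=0$ on $Q$.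

The conormal bundle of a weak stable leaf $L$ is $E_s^*|_L$, which meets $E_u^*$ only in $0$. So $u|_L$ is a well-defined distributional $1$-form on $L$. The flow acts on $L$, and $\varphi_t^*(u|_L)=e^{\lambda t}u|_L$, so the support of $u|_L$ is invariant. In a flow box, a piece of $L$ has the form $\pi^{-1}(c)$ with $c\subset Q$ a smooth curve tangent to $d\pi(E_s)$, and $u|_{\pi^{-1}(c)}=e^{\lambda\tau}\pi^*(\tilde u|_c)$; so $u|_{\pi^{-1}(c)}=0$ if and only if $\tilde u|_c=0$. In the same way $u_*$ restricts to weak unstable leaves.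

\section{The alternative at a periodic orbit}\label{sec:periodic}

\begin{proposition}\label{prop:alt}
Let $X$ be an Anosov vector field on a closed $3$-manifold, and let $u,u_*$ satisfy \eqref{eq:res} and \eqref{eq:cores} for some $\lambda,\mu\in\mathbb C$. Let $\gamma$ be a periodic orbit and $q\in\gamma$. If $u\wedge u_*=0$ near $q$, then $u|_{W^{cs}(\gamma)}=0$ or $u_*|_{W^{cu}(\gamma)}=0$.
\end{proposition}

\subsection{The return map}

Take a flow box at $q$ with transversal $Q=\{\tau=0\}\ni q$. Let $f(z)=\varphi_{T(z)}(z)$ be the return map, defined near $q$, with $T$ smooth and $T(q)$ the period of $\gamma$. Near $q$,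
\[
\varphi_{T(q)}(\tau,z)=\big(\tau+T(q)-T(z),\,f(z)\big).
\]
In particular $\pi\circ\varphi_{T(q)}=f\circ\pi$, so $df$ preserves the line fields $d\pi(E_s)$, $d\pi(E_u)$, and $f^*\Gamma_s=\Gamma_s$. Inserting \eqref{eq:box} into $\varphi_{T(q)}^*u_*=e^{\mu T(q)}u_*$ gives $e^{\mu(\tau+T(q)-T)}\pi^*f^*\tilde u_*=e^{\mu T(q)}e^{\mu\tau}\pi^*\tilde u_*$, that is,
\begin{equation}\label{eq:return}
f^*\tilde u_*=e^{\mu T}\tilde u_*\qquad\text{near }q .
\end{equation}
The local weak stable and weak unstable leaves of $q$ meet $Q$ in two smooth transverse curves, each mapped into itself by $f$ near $q$. Choose smooth coordinates $(s,y)$ on $Q$ with $q=0$ in which these curves are $\{y=0\}$ and $\{s=0\}$. Writing $f=(f_1,f_2)$, we have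
\[
f_1(0,y)=0,\qquad f_2(s,0)=0,\qquad df(0)=\operatorname{diag}(\nu_s,\nu_u).
\]
Here $\nu_s,\nu_u$ are the eigenvalues of $d\varphi_{T(q)}$ on $E_s(q),E_u(q)$; since $|\nu_s|^n\le N_s(nT(q))$ and $|\nu_u|^{-n}\le N_u(nT(q))$, we have $|\nu_s|<1<|\nu_u|$. Over $q$, $\Gamma_u=\mathbb R\,ds$ and $\Gamma_s=\mathbb R\,dy$. Let $R=(-\delta,\delta)^2$ with $\delta$ so small that on a neighborhood of $\overline R$ all of the above holds, $f$ is a diffeomorphism onto its image, $\tilde u\wedge\tilde u_*=0$, and
\begin{equation}\label{eq:cones}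
|\alpha_y|<|\alpha_s|\ \text{ for }\alpha\in\Gamma_u\setminus0,\qquad |\beta_s|<|\beta_y|\ \text{ for }\beta\in\Gamma_s\setminus0 .
\end{equation}
Put $R_n=\{z\in R:\ f^i(z)\in R\text{ for }0\le i\le n\}$, an open set.

\subsection{Mixed coordinates}

The derivatives of $f^n$ grow with $n$, so the coordinates $(s,y)$ are unsuitable for a limit $n\to\infty$. In the linear model the remedy was to label a point $z\in R_n$ by the stable coordinate $\sigma$ of $z$ and the unstable coordinate $\xi$ of $f^n(z)$: prescribing the contracting variable at the start of the orbit segment and the expanding variable at its end is a well-posed problem. The same labels work for nonlinear $f$; see Figure~\ref{fig:strips}.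

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.3]
\fill[gray!45] (-1,-0.10) .. controls (-0.3,-0.15) and (0.3,-0.08) .. (1,-0.12) -- (1,0.12) .. controls (0.3,0.09) and (-0.3,0.15) .. (-1,0.10) -- cycle;
\fill[gray!20] (-0.10,-1) .. controls (-0.15,-0.3) and (-0.08,0.3) .. (-0.12,1) -- (0.12,1) .. controls (0.09,0.3) and (0.15,-0.3) .. (0.10,-1) -- cycle;
\draw (-1,-1) rectangle (1,1);
\draw[->] (-1.15,0) -- (1.22,0) node[right] {$s$};
\draw[->] (0,-1.15) -- (0,1.22) node[above] {$y$};
\fill (0.7,0.06) circle (0.02);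
\node[below] at (0.62,-0.12) {$z=(\sigma,Y_n)$};
\fill (0.06,0.65) circle (0.02);
\node[right] at (0.12,0.74) {$f^n(z)=(S_n,\xi)$};
\draw[->,dashed] (0.67,0.08) .. controls (0.28,0.13) and (0.13,0.28) .. (0.075,0.61);
\node[above] at (-0.65,0.13) {$R_n$};
\node[left] at (-0.13,-0.65) {$f^n(R_n)$};
\end{tikzpicture}
\caption{The points of the square $R$ whose first $n$ iterates under the return map $f$ stay in $R$ form a thin strip $R_n$ along the stable axis; its image $f^n(R_n)$ is a thin strip along the unstable axis. A point $z\in R_n$ is labeled by its own $s$-coordinate $\sigma$ and the $y$-coordinate $\xi$ of $f^n(z)$; the two remaining coordinates $Y_n,S_n$ tend to zero as $n\to\infty$.}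
\label{fig:strips}
\end{figure}

\begin{lemma}\label{lem:mixed}
If $\delta$ is small enough, there are smooth functions $S_n,Y_n:R\to(-\delta,\delta)$, $n\ge1$, such that $\Phi_n(\sigma,\xi)=(\sigma,Y_n(\sigma,\xi))$ is a diffeomorphism of $R$ onto $R_n$, $f^n\circ\Phi_n(\sigma,\xi)=(S_n(\sigma,\xi),\xi)$, and $S_n\to0$, $Y_n\to0$ in $C^k(R)$ for every $k$.
\end{lemma}

\begin{proof}
\emph{One iterate.} Choose $\delta_0$ such that $|\partial_yf_2|>1$ on $[-\delta_0,\delta_0]^2$. For $|s|\le\delta_0$ the function $y\mapsto f_2(s,y)$ is strictly monotone on $[-\delta_0,\delta_0]$, vanishes at $0$, and its image contains $[-\delta_0,\delta_0]$. So for $|s|,|y'|\le\delta_0$ the equation $f_2(s,y)=y'$ has a unique solution $y=h(s,y')$ in $[-\delta_0,\delta_0]$; it is smooth, and $h(s,0)=0$. Put $g(s,y')=f_1(s,h(s,y'))$, so $g(0,y')=0$. Implicit differentiation at the origin, where $df$ is diagonal, gives $\partial_{y'}h=\nu_u^{-1}$, $\partial_sh=0$, $\partial_sg=\nu_s$, $\partial_{y'}g=0$. Fix $\theta$ with $\max(|\nu_s|,|\nu_u|^{-1})<\theta<1$ and take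 $\delta<\delta_0$ so small that near $\overline R$
\[
|\partial_sg|,\ |\partial_{y'}h|\le\theta,\qquad |\partial_{y'}g|,\ |\partial_sh|\le\tfrac{1-\theta}2 .
\]
Then $|g(s,y')|\le\theta|s|$ and $|h(s,y')|\le\theta|y'|$, and for $(s,y),(s',y')\in R$,
\begin{equation}\label{eq:cross}
(s',y')=f(s,y)\iff s'=g(s,y')\ \text{ and }\ y=h(s,y').
\end{equation}

\emph{Orbit segments.} For $(\sigma,\xi)\in R$ consider the system
\begin{equation}\label{eq:system}
s_0=\sigma,\qquad s_{i+1}=g(s_i,y_{i+1}),\qquad y_i=h(s_i,y_{i+1})\quad(0\le i<n),\qquad y_n=\xi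
\end{equation}
for $\zeta=(s_0,\dots,s_n,y_0,\dots,y_n)$. It has the form $\zeta=\mathfrak T(\zeta;\sigma,\xi)$. The map $\mathfrak T$ sends the cube $[-\delta,\delta]^{2n+2}$ to itself, and each row of $D_\zeta\mathfrak T$ has at most two nonzero entries, bounded by $\theta$ and $\frac{1-\theta}2$. So $\mathfrak T$ is a contraction in the maximum norm with constant $\theta'=\frac{1+\theta}2<1$, independent of $n$. Hence \eqref{eq:system} has a unique solution in the cube. It satisfies $|s_i|\le\theta^i|\sigma|$ and $|y_i|\le\theta^{n-i}|\xi|$, and it is smooth in $(\sigma,\xi)$ by the implicit function theorem, since $I-D_\zeta\mathfrak T$ is invertible with $\|(I-D_\zeta\mathfrak T)^{-1}\|\le(1-\theta')^{-1}$ in the maximum norm. Put $Y_n=y_0$ and $S_n=s_n$; then $|Y_n|,|S_n|\le\theta^n\delta$.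

\emph{Derivatives.} Apply a derivative $\partial^\kappa$ in $(\sigma,\xi)$, $|\kappa|\ge1$, to \eqref{eq:system} and collect the terms of order $|\kappa|$ in $\zeta$:
\[
(I-D_\zeta\mathfrak T)\,\partial^\kappa\zeta=\mathcal R_\kappa .
\]
Each component of $\mathcal R_\kappa$ is $\partial^\kappa\sigma$, or $\partial^\kappa\xi$, or a polynomial, depending only on $\kappa$, in derivatives of $g$ or $h$ and in derivatives of order less than $|\kappa|$ of the two functions $s_i,y_{i+1}$. By induction on $|\kappa|$, all components of $\partial^\kappa\zeta$ are bounded on $R$ by a constant independent of $n$. So $S_n,Y_n$ are bounded in every $C^k(R)$ and tend to $0$ uniformly. By the Arzel\`a--Ascoli theorem every subsequence has a further subsequence that converges in $C^k$, necessarily to $0$. Hence $S_n,Y_n\to0$ in $C^k(R)$.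

\emph{The diffeomorphism.} By \eqref{eq:cross}, the solution of \eqref{eq:system} is an orbit segment of $f$ in $R$, so $\Phi_n(\sigma,\xi)=(s_0,y_0)\in R_n$ and $f^n\Phi_n(\sigma,\xi)=(S_n,\xi)$. Conversely, the orbit segment of $z\in R_n$ solves \eqref{eq:system} with $\sigma=s(z)$, $\xi=y(f^nz)$, so $z=\Phi_n(\sigma,\xi)$ by uniqueness. Thus the smooth map $z\mapsto(s(z),y(f^nz))$ is inverse to $\Phi_n$.
\end{proof}

\subsection{The product formula}

\begin{proof}[Proof of Proposition~\ref{prop:alt}]
Let $a,a_*\in C_c^\infty(R)$ and write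
\[
a\tilde u=A\,ds+B\,dy,\qquad a_*\tilde u_*=A_*\,ds+B_*\,dy .
\]
Iterating \eqref{eq:return} gives $(f^n)^*\tilde u_*=e^{\mu T^{(n)}}\tilde u_*$ on $R_n$, where $T^{(n)}=\sum_{i<n}T\circ f^i$. Therefore
\begin{equation}\label{eq:zero}
(a\tilde u)\wedge(f^n)^*(a_*\tilde u_*)=a\,(a_*\circ f^n)\,e^{\mu T^{(n)}}\,\tilde u\wedge\tilde u_*=0\qquad\text{on }R_n .
\end{equation}
We integrate this identity over $R_n$, write the integral in the coordinates $(\sigma,\xi)$ as an absolutely convergent Fourier integral, and let $n\to\infty$.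

\emph{Mollification.} Let $\chi,\chi_*\in C_c^\infty(R)$ equal $1$ near $\operatorname{supp}a$, $\operatorname{supp}a_*$, and let $K\subset R$ be the product of the projection of $\operatorname{supp}\chi$ to the $s$-axis with the projection of $\operatorname{supp}\chi_*$ to the $y$-axis, a compact set. Let $v^\varepsilon=A^\varepsilon ds+B^\varepsilon dy$ and $v_*^\varepsilon=A_*^\varepsilon ds+B_*^\varepsilon dy$; for small $\varepsilon$ these forms are supported where $\chi=1$ and $\chi_*=1$ respectively. The smooth $2$-form $v^\varepsilon\wedge(f^n)^*v_*^\varepsilon$ on $R_n$ is supported in the compact set $\Phi_n(K)$, because $\Phi_n(\sigma,\xi)$ has $s$-coordinate $\sigma$ and $f^n\Phi_n(\sigma,\xi)$ has $y$-coordinate $\xi$. For fixed $n$ and $\varepsilon\to0$ we have $v^\varepsilon\to a\tilde u$ in $\mathcal D'_{\Gamma_u}$ and $v_*^\varepsilon\to a_*\tilde u_*$ in $\mathcal D'_{\Gamma_s}$ by (H3). By (H4) and $f^*\Gamma_s=\Gamma_s$, $(f^n)^*v_*^\varepsilon\to(f^n)^*(a_*\tilde u_*)$ in $\mathcal D'_{\Gamma_s}$ on $R_n$. By (H5) and \eqref{eq:zero}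 the wedge product tends to $0$ in $\mathcal D'(R_n)$. Testing against a function in $C_c^\infty(R_n)$ equal to $1$ on $\Phi_n(K)$, we get
\begin{equation}\label{eq:Ieps}
\mathcal I_n^\varepsilon:=\int_R\Phi_n^*\big(v^\varepsilon\wedge(f^n)^*v_*^\varepsilon\big)\to0\qquad(\varepsilon\to0),
\end{equation}
since this integral equals the integral over $R_n$ up to the sign given by the orientation of $\Phi_n$.

\emph{Fourier representation.} By Lemma~\ref{lem:mixed},
\begin{align*}
\Phi_n^*v^\varepsilon&=(A^\varepsilon+B^\varepsilon\partial_\sigma Y_n)\,d\sigma+B^\varepsilon\partial_\xi Y_n\,d\xi,\\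
(f^n\circ\Phi_n)^*v_*^\varepsilon&=A_*^\varepsilon\partial_\sigma S_n\,d\sigma+(B_*^\varepsilon+A_*^\varepsilon\partial_\xi S_n)\,d\xi,
\end{align*}
with $A^\varepsilon,B^\varepsilon$ evaluated at $(\sigma,Y_n)$ and $A_*^\varepsilon,B_*^\varepsilon$ at $(S_n,\xi)$. The coefficient of $d\sigma\wedge d\xi$ in the wedge product is the sum of the four terms $c_nP^\varepsilon P_*^\varepsilon$, where $(P,P_*,c_n)$ runs through
\[
(A,B_*,1),\quad(A,A_*,\partial_\xi S_n),\quad(B,B_*,\partial_\sigma Y_n),\quad(B,A_*,\partial_\sigma Y_n\,\partial_\xi S_n-\partial_\xi Y_n\,\partial_\sigma S_n).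
\]
Write $P^\varepsilon=\chi P^\varepsilon$, $P_*^\varepsilon=\chi_*P_*^\varepsilon$ and apply Fourier inversion to $P^\varepsilon$ and $P_*^\varepsilon$:
\begin{equation}\label{eq:fourier}
\mathcal I_n^\varepsilon=\sum(2\pi)^{-4}\iint\hat P(\alpha)\hat P_*(\beta)\,\hat\varrho(\varepsilon\alpha)\hat\varrho(\varepsilon\beta)\,H_n(\alpha,\beta)\,d\alpha\,d\beta,
\end{equation}
where the sum is over the four triples and
\[
H_n=\int_Rc_n\,\chi(\sigma,Y_n)\,\chi_*(S_n,\xi)\,e^{i\Theta_n}\,d\sigma\,d\xi,\qquad \Theta_n=\alpha_s\sigma+\alpha_yY_n+\beta_sS_n+\beta_y\xi .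
\]
The amplitudes in $H_n$ are supported in $K$ and bounded in every $C^k$ uniformly in $n$.

\emph{Uniform domination.} The phase tends to $\alpha_s\sigma+\beta_y\xi$, so $H_n$ can only provide decay in $\alpha_s$ and $\beta_y$. Decay in the other two variables comes from the wavefront conditions: by \eqref{eq:cones} and (H2), $\hat P$ decays rapidly on $\{|\alpha_y|\ge|\alpha_s|\}$ and $\hat P_*$ decays rapidly on $\{|\beta_s|\ge|\beta_y|\}$. Let $N$ be such that $|\hat P(\alpha)|\le C\langle\alpha\rangle^N$, $|\hat P_*(\beta)|\le C\langle\beta\rangle^N$ everywhere, and let $n_0$ be such that the first derivatives of $S_n,Y_n$ are at most $\frac18$ in modulus for $n\ge n_0$. We claim that for $n\ge n_0$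
\begin{equation}\label{eq:dom}
|\hat P(\alpha)\hat P_*(\beta)H_n(\alpha,\beta)|\le C\langle M\rangle^{-5},\qquad M=\max(|\alpha_s|,|\alpha_y|,|\beta_s|,|\beta_y|),
\end{equation}
with $C$ independent of $n$. Since $|H_n|\le C$, we may assume $M\ge1$. Note that $|\alpha|,|\beta|\le2M$. There are four cases, according to which entry equals $M$.
\begin{itemize}
\item $M=|\alpha_s|$. Then $|\partial_\sigma\Theta_n|=|\alpha_s+\alpha_y\partial_\sigma Y_n+\beta_s\partial_\sigma S_n|\ge M-\frac18M-\frac18M=\frac34M$. The phases $\Theta_n/M$ are bounded in every $C^k(R)$ uniformly in $n,\alpha,\beta$. By (H1), $|H_n|\le CM^{-2N-5}$, while $|\hat P\hat P_*|\le CM^{2N}$.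
\item $M=|\beta_y|$. Then $|\partial_\xi\Theta_n|=|\beta_y+\alpha_y\partial_\xi Y_n+\beta_s\partial_\xi S_n|\ge\frac34M$, and (H1) applies as in the first case.
\item $M=|\alpha_y|$. Then $|\alpha_y|\ge|\alpha_s|$ and $|\alpha|\ge M$, so $|\hat P(\alpha)|\le CM^{-N-5}$, while $|\hat P_*|\le CM^N$ and $|H_n|\le C$.
\item $M=|\beta_s|$. Then $|\beta_s|\ge|\beta_y|$ and $|\beta|\ge M$, so $|\hat P_*(\beta)|\le CM^{-N-5}$, while $|\hat P|\le CM^N$ and $|H_n|\le C$.
\end{itemize}
This proves \eqref{eq:dom}. The right side is integrable on $\mathbb R^4$.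

\emph{The limits.} Let $\varepsilon\to0$ in \eqref{eq:fourier}. By \eqref{eq:Ieps}, \eqref{eq:dom} and dominated convergence, $\sum\iint\hat P\hat P_*H_n\,d\alpha\,d\beta=0$ for $n\ge n_0$. Now let $n\to\infty$, again with \eqref{eq:dom}. For the last three triples $c_n\to0$ uniformly, so $H_n\to0$ pointwise. For the first triple $H_n\to I(\alpha_s)I_*(\beta_y)$, where
\[
I(\alpha_s)=\int\chi(\sigma,0)e^{i\alpha_s\sigma}d\sigma,\qquad I_*(\beta_y)=\int\chi_*(0,\xi)e^{i\beta_y\xi}d\xi .
\]
The function $\hat A(\alpha)I(\alpha_s)$ is integrable on $\mathbb R^2$: where $|\alpha_y|\le|\alpha_s|$ the factor $I$ decays rapidly in $|\alpha|$, and elsewhere $\hat A$ does. Exchanging the roles of the variables, $\hat B_*(\beta)I_*(\beta_y)$ is integrable. By Fubini's theorem,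
\[
0=\Big((2\pi)^{-2}\int\hat A(\alpha)I(\alpha_s)\,d\alpha\Big)\Big((2\pi)^{-2}\int\hat B_*(\beta)I_*(\beta_y)\,d\beta\Big).
\]
The first factor is the limit of $(2\pi)^{-2}\int\widehat{A^\varepsilon}I\,d\alpha=\int A^\varepsilon(\sigma,0)\chi(\sigma,0)\,d\sigma$, which by (H3) and (H4) is $\langle A|_{y=0},\chi(\cdot,0)\rangle$. Now $(a\tilde u)|_{y=0}=A|_{y=0}\,ds$ and $\chi=1$ near $\operatorname{supp}a$, so the first factor is $\langle\tilde u|_{y=0},a(\cdot,0)\rangle$. The same computation on the other axis identifies the second factor with $\langle\tilde u_*|_{s=0},a_*(0,\cdot)\rangle$. Every $\psi\in C_c^\infty((-\delta,\delta))$ is of the form $a(\cdot,0)$ and of the form $a_*(0,\cdot)$, so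
\[
\langle\tilde u|_{y=0},\psi\rangle\,\langle\tilde u_*|_{s=0},\psi_*\rangle=0\qquad\text{for all }\psi,\psi_*\in C_c^\infty((-\delta,\delta)).
\]
If the first factor is nonzero for one $\psi$, the second vanishes for all $\psi_*$. Hence $\tilde u|_{y=0}=0$ or $\tilde u_*|_{s=0}=0$ on $(-\delta,\delta)$.

\emph{The whole leaf.} In the first case $u|_L$ vanishes on a neighborhood $O$ of $q$ in $L=W^{cs}(\gamma)$, by Section~\ref{sec:box}. A point $z\in L$ lies on $W^{ss}(q')$ for some $q'\in\gamma$. There are arbitrarily large $t$ with $\varphi_tq'=q$; for these, $\varphi_tz\in W^{ss}(q)$, at distance from $q$ along the leaf at most $N_s(t)$ times the distance from $z$ to $q'$. So $\varphi_tz\in O$ for some $t$, and $z\notin\operatorname{supp}(u|_L)$ because the support is invariant. In the second case the same argument with $\varphi_{-t}$, $W^{uu}$ and $N_u$ gives $u_*|_{W^{cu}(\gamma)}=0$.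
\end{proof}

\section{From one leaf to all leaves}\label{sec:leaves}

Let $u$ satisfy \eqref{eq:res}. We need coordinates in which nearby weak stable leaves can be compared. The foliation is only $C^1$, so it cannot be straightened without destroying the wavefront condition. We keep smooth coordinates and describe the leaves as graphs.

\subsection{Adapted boxes}\label{sec:adapted}

Given $z_0\in\mathcal M$, choose flow box coordinates $(\tau,s,y)$ centered at $z_0$ with $X=\partial_\tau$, and with $E_s=\mathbb R\partial_s$, $E_u=\mathbb R\partial_y$ at $z_0$; it suffices to take the transversal tangent to $E_s\oplus E_u$ at $z_0$. Take $r>0$ so small that the chart is defined near $[-3r,3r]^3$ and that there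
\begin{itemize}
\item $E_s$ is spanned by $p_0\partial_\tau+\partial_s+p\,\partial_y$ with $|p_0|,|p|\le\frac12$;
\item $|\alpha_y|<|\alpha_s|$ for $\alpha\in\Gamma_u\setminus0$;
\item curves tangent to $E_s$ along which $s$ varies by at most $2r$ are shorter than the radius $\varepsilon$ in (F1).
\end{itemize}
We call this an \emph{adapted box} and $\mathcal O=(-r,r)^3$ its \emph{inner box}. The line $d\pi(E_s)=\mathbb R(\partial_s+p\,\partial_y)$ does not depend on $\tau$, so $p=p(s,y)$ and
\[
E_{cs}=\ker\eta_{\mathrm{loc}},\qquad \eta_{\mathrm{loc}}=dy-p(s,y)\,ds ,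
\]
with $p\in C^1$ by Lemma~\ref{lem:C1}.

For $|x|\le2r$ the local strong stable leaf through $(0,0,x)$ is a graph over the $s$-axis with slopes at most $\frac12$, so it stays in the cube for $|s|<2r$. Parametrize it as
\[
c_x(s)=\big(\tau_x(s),\,s,\,G(s,x)\big),\qquad \tau_x(0)=0,\quad G(0,x)=x .
\]
By (F1), $x\mapsto c_x$ is continuous into $C^k([-\frac32r,\frac32r])$ for every $k$; in particular $\tau_x$ and $G(\cdot,x)$ are bounded in every $C^k$ uniformly in $x$. Since $c_x$ is tangent to $E_s$,
\[
\partial_sG=p(s,G),\qquad |\partial_sG|\le\tfrac12,\qquad |\tau_x'|\le\tfrac12,\qquad |G|\le\tfrac52r\ \text{ for }|s|\le r .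
\]
The \emph{plaque} $\{(\tau,s,G(s,x)):|\tau|<3r,\ |s|<r\}$ is swept out by $c_x$ under the flow, so it is an open piece of a weak stable leaf. As $p$ is $C^1$, the differential equation has unique solutions that are $C^1$ in the initial value. Hence $(s,x)\mapsto(s,G(s,x))$ is a $C^1$ diffeomorphism of $(-r,r)\times(-2r,2r)$ onto an open set, with Jacobian given by the variational equation:
\begin{equation}\label{eq:D}
D(s,x)=\partial_xG(s,x)=\exp\int_0^s\partial_yp\,(s',G(s',x))\,ds'>0 .
\end{equation}
The image contains $(-r,r)^2$, since the solution through a point of this square reaches $s=0$ at some $|x|\le\frac32r$.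

Let $\tilde u$ be as in \eqref{eq:box}, take $\chi_0\in C_c^\infty((-3r,3r)^2)$ equal to $1$ near $[-r,r]\times[-\frac52r,\frac52r]$, and write $\chi_0\tilde u=A\,ds+B\,dy$. By (H2), $\hat A$ and $\hat B$ decay rapidly on $\{|\alpha_y|\ge|\alpha_s|\}$, and they are $O(\langle\alpha\rangle^N)$ for some $N$. For $P\in\{A,B\}$ let $P|_x$ be the pullback of $P$ under $s\mapsto(s,G(s,x))$, a distribution on $(-r,r)$; it exists by (H4), because this curve has conormal bundle $\Gamma_s$. The restriction of $\tilde u$ to the curve is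
\begin{equation}\label{eq:restr}
\big(A|_x+\partial_sG(\cdot,x)\,B|_x\big)\,ds .
\end{equation}

\subsection{Dependence of the restriction on the plaque}

\begin{lemma}\label{lem:restr}
Let $P\in\{A,B\}$ and let $k\ge N+3$ be an integer. There is $C$ such that
\begin{equation}\label{eq:order}
|\langle P|_x,\psi\rangle|\le C\|\psi\|_{C^k}\qquad\text{for all }|x|\le2r,\ \psi\in C_c^\infty((-r,r)).
\end{equation}
Let $\psi_x\in C_c^\infty((-r,r))$, $|x|\le2r$, be bounded in $C^k$ with $\psi_x(s)$ continuous in $(s,x)$. Then $x\mapsto\langle P|_x,\psi_x\rangle$ is continuous, and $\langle P^\varepsilon|_x,\psi_x\rangle\to\langle P|_x,\psi_x\rangle$ uniformly in $x$ as $\varepsilon\to0$.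
\end{lemma}

\begin{proof}
Fourier inversion gives
\[
\langle P^\varepsilon|_x,\psi\rangle=(2\pi)^{-2}\int\hat P(\alpha)\hat\varrho(\varepsilon\alpha)I_{x,\psi}(\alpha)\,d\alpha,\qquad I_{x,\psi}(\alpha)=\int\psi(s)e^{i(\alpha_ss+\alpha_yG(s,x))}ds .
\]
Where $|\alpha_y|\le|\alpha_s|$, the derivative $\alpha_s+\alpha_y\partial_sG$ of the phase has modulus at least $\frac12|\alpha_s|\ge\frac14|\alpha|$, and the phase divided by $|\alpha|$ is bounded in $C^{k+1}$ on $(-\frac32r,\frac32r)$ uniformly in $x$. By (H1), $|I_{x,\psi}|\le C\|\psi\|_{C^k}\langle\alpha\rangle^{-k}$ there. Elsewhere $|I_{x,\psi}|\le2r\|\psi\|_{C^0}$ and $\hat P$ decays rapidly. Thus $|\hat PI_{x,\psi}|\le C\|\psi\|_{C^k}\langle\alpha\rangle^{-3}$ for all $\alpha\in\mathbb R^2$, with $C$ independent of $x$. As $\varepsilon\to0$ the left side tends to $\langle P|_x,\psi\rangle$ by (H3) and (H4), so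
\[
\langle P|_x,\psi\rangle=(2\pi)^{-2}\int\hat P(\alpha)I_{x,\psi}(\alpha)\,d\alpha ,
\]
and \eqref{eq:order} follows. For the family $\psi_x$, the function $I_{x,\psi_x}(\alpha)$ is continuous in $x$ for each $\alpha$, so continuity follows by dominated convergence. Finally, $|\langle(P^\varepsilon-P)|_x,\psi_x\rangle|\le C\int\langle\alpha\rangle^{-3}|\hat\varrho(\varepsilon\alpha)-1|\,d\alpha$, which is independent of $x$ and tends to $0$.
\end{proof}

\begin{proposition}\label{prop:all}
Let $X$ be a transitive Anosov vector field on a closed $3$-manifold, let $u$ satisfy \eqref{eq:res}, and let $\gamma$ be a periodic orbit with $u|_{W^{cs}(\gamma)}=0$. Then $u|_L=0$ for every weak stable leaf $L$.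
\end{proposition}

\begin{proof}
Let $z_0\in L$ and take an adapted box centered at $z_0$. For an open interval $J\subset(-2r,2r)$, the plaques with $x\in J$ fill an open set, which meets $W^{cs}(\gamma)$ by Lemma~\ref{lem:dense}(c). A plaque that meets a leaf is contained in it. So for a dense set of $x$ the plaque lies in $W^{cs}(\gamma)$, and then \eqref{eq:restr} vanishes by Section~\ref{sec:box}. For $\psi\in C_c^\infty((-r,r))$ the function
\[
x\mapsto\langle A|_x,\psi\rangle+\langle B|_x,\partial_sG(\cdot,x)\psi\rangle
\]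
is continuous by Lemma~\ref{lem:restr}, so it vanishes identically. For $x=0$ this says that $u|_L=0$ on the plaque through $z_0$, a neighborhood of $z_0$ in $L$.
\end{proof}

\section{Forms that vanish on all weak stable leaves}\label{sec:vanish}

\begin{proposition}\label{prop:vanish}
Let $X$ be an Anosov vector field on a closed $3$-manifold, and let $u$ satisfy \eqref{eq:res} with $\liminf_{t\to\infty}e^{t\operatorname{Re}\lambda}N_s(t)=0$. If $u|_L=0$ for every weak stable leaf $L$, then $u=0$.
\end{proposition}

All hypotheses lift to the orientation cover, and $u=0$ if its lift vanishes; since transitivity is not assumed, nothing is lost. So let $\mathcal M$ be oriented, with Riemannian volume form $\mathrm{vol}$. Then $u=0$ if and only if $\int u\wedge\omega=0$ for all smooth $2$-forms $\omega$.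

To imitate Step 3 of Section~\ref{sec:model} we write the pairing of $u$ with a test form as an integral over $x$ of pairings on plaques (Lemma~\ref{lem:fubini}). By \eqref{eq:order}, each of these costs only $k$ derivatives along the plaque. Two facts are needed: derivatives along stable curves are contracted by the flow (Lemma~\ref{lem:contract}), and the Jacobian $D$, which multiplies the test function, is smooth along plaques (Lemma~\ref{lem:D}). We fix an adapted box and the notation of Section~\ref{sec:adapted}.

\subsection{Derivatives along strong stable curves}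

Call a function $a$ on $\mathcal M$ with values in $\mathbb R$ or $\mathbb R^K$ \emph{uniformly smooth along $E_s$} if for every arclength parametrization $\gamma$ of a strong stable leaf $a\circ\gamma$ is smooth, with derivatives of each order bounded independently of $\gamma$. By (F1) the inclusion $\mathcal M\subset\mathbb R^K$ has this property. So has $a(z)=\mathcal Q(e(z))$, where $\pm e(z)$ are the unit vectors of $E_s(z)$ and $\mathcal Q$ is an even smooth function near the compact set of these vectors in $T\mathcal M$; indeed $a\circ\gamma=\mathcal Q(\gamma')$.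

\begin{lemma}\label{lem:contract}
If $a$ is uniformly smooth along $E_s$, then for every $j\ge1$ there is $C_j$ with
\[
\big|\partial_s^j\big[a(\varphi_tc_x(s))\big]\big|\le C_jN_s(t)\qquad(t\ge0,\ |s|\le r,\ |x|\le2r).
\]
\end{lemma}

\begin{proof}
Write $\varphi_tc_x(s)=\gamma_t(\ell_t(s))$ with $\gamma_t$ an arclength parametrization of a strong stable leaf. By the chain rule (Fa\`a di Bruno's formula), $\partial_s^i[(a\circ\gamma_t)(\ell_t)]$, $i\ge1$, is a sum of terms, each the product of a derivative of $a\circ\gamma_t$ with at least one derivative of $\ell_t$ of order between $1$ and $i$. Since $N_s$ is bounded, we obtain: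
\begin{equation}\label{eq:faa}
\partial_s^i\ell_t=O(N_s(t))\ \text{ for }1\le i\le j\quad\Longrightarrow\quad\partial_s^i[a(\varphi_tc_x)]=O(N_s(t))\ \text{ for }1\le i\le j .
\end{equation}
It remains to prove $\partial_s^j\ell_t=O(N_s(t))$ for all $j\ge1$, uniformly in $s,x$. For $j=1$, $|\partial_s\ell_t|=|d\varphi_tc_x'(s)|\le N_s(t)|c_x'(s)|$.

For the induction we need the logarithmic rate of contraction. For the Levi-Civita connection, the covariant derivative of $t\mapsto d\varphi_tv$ along an orbit is $\nabla_{d\varphi_tv}X$. For $v\in E_s\setminus0$ this gives $\frac d{dt}\log|d\varphi_tv|=a_s\circ\varphi_t$ with $a_s=\langle\nabla_eX,e\rangle$, which is uniformly smooth along $E_s$ (take $\mathcal Q(v)=\langle\nabla_vX,v\rangle$). Thus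
\[
|\partial_s\ell_t|=e^{\Lambda_t},\qquad \Lambda_t(s)=\log|c_x'(s)|+\int_0^ta_s(\varphi_{t'}c_x(s))\,dt' .
\]
Suppose the claim holds up to order $j$. By \eqref{eq:faa} for $a_s$, the $s$-derivatives of order $1\le i\le j$ of the integrand are $O(N_s(t'))$, and $\int_0^\infty N_s<\infty$. Also $\log|c_x'|$ is bounded in every $C^k$, since $c_x$ is and $|c_x'|$ is bounded below. So $\partial_s^i\Lambda_t=O(1)$ for $1\le i\le j$. Then $\partial_s^{j+1}\ell_t=\pm\partial_s^je^{\Lambda_t}$ is $e^{\Lambda_t}$ times a polynomial in these derivatives, hence $O(e^{\Lambda_t})=O(N_s(t))$.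
\end{proof}

\subsection{The Jacobian along plaques}

Formula \eqref{eq:D} involves $\partial_yp$, which Lemma~\ref{lem:C1} only shows to be continuous. The derivative $\partial_yp$ is a component of $d\eta_{\mathrm{loc}}$. We therefore study $d\eta$ for a form $\eta$ with kernel $E_{cs}$ that is normalized on all of $\mathcal M$, so that the flow acts on it, and we express $d\eta$ on stable vectors by an integral along the forward orbit to which Lemma~\ref{lem:contract} applies.

\begin{lemma}\label{lem:D}
For every $k$, $D(\cdot,x)$ is $C^k$ on $[-r,r]$ with norm bounded uniformly in $|x|\le2r$.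
\end{lemma}

\begin{proof}
Let $\mathcal V\subset T\mathcal M$ be a smooth line bundle transverse to $E_{cs}$, for instance a $C^0$ approximation of $E_u$. Let $V$ denote a local unit section of $\mathcal V$ and $\eta$ the local $1$-form with $\ker\eta=E_{cs}$, $\eta(V)=1$. Both are unique up to a common sign, $V$ is smooth, and $\eta$ is $C^1$ by Lemma~\ref{lem:C1}.

\emph{Action of the flow.} Since $E_{cs}$ is invariant, $\varphi_t^*\eta=\pm J_t\eta$ with $J_t=|\eta(d\varphi_tV)|>0$ a $C^1$ function on $\mathcal M$, and $\mathcal L_X\eta=a_u\eta$ with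
\[
a_u=(\mathcal L_X\eta)(V)=X(\eta(V))-\eta([X,V])=-\eta([X,V]),
\]
which does not depend on the sign. From $\frac d{dt}\varphi_t^*\eta=\varphi_t^*(a_u\eta)$ we get $\log J_t=\int_0^ta_u\circ\varphi_{t'}\,dt'$. As $E_{cs}$ is spanned by $X$ and $e$, we have $\eta=\mathrm{vol}(X,e,\cdot)/\mathrm{vol}(X,e,V)$. Hence $a_u=\mathcal Q(e)$ with $\mathcal Q(v)=-\mathrm{vol}(X,v,[X,V])/\mathrm{vol}(X,v,V)$, and $a_u$ is uniformly smooth along $E_s$.

\emph{The differential of $\eta$.} The $C^1$ form $\eta$ pulls back to zero on each weak stable leaf, so the continuous form $d\eta$ does too: $d\eta(Z,Z')=0$ for $Z,Z'\in E_{cs}$. So for $Z\in E_{cs}$ the covector $d\eta(Z,\cdot)$ is a multiple of $\eta$,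
\[
d\eta(Z,\cdot)=\kappa(Z)\,\eta,\qquad \kappa(Z)=d\eta(Z,V).
\]
Here $\kappa$ is a continuous family of linear forms on $E_{cs}$, independent of the sign, hence defined and bounded on $\mathcal M$. For a nowhere vanishing $C^1$ function $h$ and $Z\in E_{cs}$, $\eta(Z)=0$ gives
\begin{equation}\label{eq:conf}
d(h\eta)(Z,\cdot)=dh(Z)\,\eta+h\,\kappa(Z)\,\eta=\big(d\log|h|(Z)+\kappa(Z)\big)\,h\eta .
\end{equation}
Apply this with $h=\pm J_t$. The left side is $d(\varphi_t^*\eta)(Z,\cdot)=(\varphi_t^*d\eta)(Z,\cdot)=\kappa(d\varphi_tZ)\,\varphi_t^*\eta$, so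
\[
\kappa(d\varphi_tZ)=\kappa(Z)+d(\log J_t)(Z).
\]
Take $Z=c_x'(s)\in E_s$. The left side is $O(N_s(t))$, and $d(\log J_t)(Z)=\int_0^t\partial_s[a_u(\varphi_{t'}c_x(s))]\,dt'$. Letting $t\to\infty$,
\[
\kappa(c_x'(s))=-\int_0^\infty\partial_s\big[a_u(\varphi_{t'}c_x(s))\big]\,dt' .
\]
By Lemma~\ref{lem:contract} the integrand and all its $s$-derivatives are $O(N_s(t'))$. So $s\mapsto\kappa(c_x'(s))$ is smooth and bounded in every $C^k$ uniformly in $x$.

\emph{Comparison with the box.} Fix the sign of $V$ on the box. Then $\eta_{\mathrm{loc}}=h_0\eta$ with $h_0=\eta_{\mathrm{loc}}(V)=dy(V)-p\,ds(V)$, a $C^1$ function bounded away from $0$. We have $d\eta_{\mathrm{loc}}=\partial_yp\,ds\wedge dy$, and $dy(Z)=p\,ds(Z)$ for $Z\in E_{cs}$, so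
\[
d\eta_{\mathrm{loc}}(Z,\cdot)=\partial_yp\,\big(ds(Z)\,dy-dy(Z)\,ds\big)=\partial_yp\,ds(Z)\,\eta_{\mathrm{loc}} .
\]
Comparing with \eqref{eq:conf} for $h=h_0$ and $Z=c_x'(s)$, for which $ds(Z)=1$, we find
\[
\partial_yp\,(s,G(s,x))=\kappa(c_x'(s))+\partial_s\log|h_0(c_x(s))| .
\]
Along $c_x$ we have $p=\partial_sG(s,x)$, so $h_0(c_x(s))$ is bounded in every $C^k$ uniformly in $x$. Hence so is $\partial_yp(s,G(s,x))$, and \eqref{eq:D} finishes the proof.
\end{proof}

\subsection{Disintegration along plaques}

\begin{lemma}\label{lem:fubini}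
For $P\in\{A,B\}$ and $F\in C_c^\infty((-r,r)^2)$,
\[
\langle P,F\rangle=\int_{-2r}^{2r}\big\langle P|_x,\ F(\cdot,G(\cdot,x))\,D(\cdot,x)\big\rangle\,dx .
\]
\end{lemma}

\begin{proof}
For the smooth functions $P^\varepsilon$ this is the change of variables $(s,x)\mapsto(s,G(s,x))$, a $C^1$ diffeomorphism with Jacobian $D$ whose image contains $\operatorname{supp}F$. The functions $\psi_x=F(\cdot,G(\cdot,x))D(\cdot,x)$ lie in $C_c^\infty((-r,r))$, are bounded in every $C^k$ by Lemma~\ref{lem:D}, and are continuous in $(s,x)$. By Lemma~\ref{lem:restr} the integrand is continuous in $x$ and is the uniform limit of the integrands for $P^\varepsilon$, while $\langle P^\varepsilon,F\rangle\to\langle P,F\rangle$.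
\end{proof}

\subsection{The estimate}

\begin{proof}[Proof of Proposition~\ref{prop:vanish}]
Cover $\mathcal M$ by finitely many inner boxes $\mathcal O_i$ and let $\chi_i\in C_c^\infty(\mathcal O_i)$ be a partition of unity. Let $\omega$ be a smooth $2$-form, $b=\iota_X\omega$, $\omega_t=\varphi_t^*\omega$ and $b_t=\iota_X\omega_t=\varphi_t^*b$; note that $b_t(X)=0$. We show that
\begin{equation}\label{eq:main}
\Big|\int u\wedge\chi_i\omega_t\Big|\le CN_s(t)\qquad(t\ge0).
\end{equation}
Fix $i$, write $\chi=\chi_i$, and work in the corresponding adapted box.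

\emph{Reduction to the transversal.} Since $\iota_X(d\tau\wedge b_t)=b_t$, the form $\omega_t-d\tau\wedge b_t$ is a multiple of $ds\wedge dy$, and its wedge product with $u=e^{\lambda\tau}\pi^*\tilde u$ is zero. Hence $u\wedge\chi\omega_t=-e^{\lambda\tau}\chi\,d\tau\wedge\pi^*\tilde u\wedge b_t$. Write $b_t=b_{t,s}\,ds+b_{t,y}\,dy$ and integrate in $\tau$ first:
\[
\int u\wedge\chi\omega_t=\pm\big(\langle A,\bar b_y\rangle-\langle B,\bar b_s\rangle\big),\qquad \bar b_s=\int e^{\lambda\tau}\chi\,b_{t,s}\,d\tau,\quad \bar b_y=\int e^{\lambda\tau}\chi\,b_{t,y}\,d\tau .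
\]
The sign compares the orientations of $\mathcal M$ and of the chart, and $\bar b_s,\bar b_y\in C_c^\infty((-r,r)^2)$, where $\chi_0=1$.

\emph{Reduction to plaques.} By hypothesis \eqref{eq:restr} vanishes, so $A|_x=-\partial_sG(\cdot,x)B|_x$ for all $x$. Lemma~\ref{lem:fubini} gives
\[
\langle A,\bar b_y\rangle-\langle B,\bar b_s\rangle=-\int_{-2r}^{2r}\big\langle B|_x,\ \psi_{x,t}\,D(\cdot,x)\big\rangle\,dx,\qquad \psi_{x,t}(s)=\big(\bar b_s+\partial_sG\,\bar b_y\big)(s,G(s,x)).
\]
Only the component of $\bar b_s\,ds+\bar b_y\,dy$ tangent to the plaque has survived. By \eqref{eq:order} and Lemma~\ref{lem:D}, with $k$ depending only on $u$ and the box,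
\[
\Big|\int u\wedge\chi\omega_t\Big|\le C\sup_{|x|\le2r}\|\psi_{x,t}\|_{C^k}.
\]

\emph{The test functions are small.} Let $\Psi_x(\tau,s)=(\tau,s,G(s,x))$. As $\partial_s\Psi_x=\partial_s+\partial_sG\,\partial_y$ and $b_t=\varphi_t^*b$,
\[
\psi_{x,t}(s)=\int_{-r}^re^{\lambda\tau}\,\chi(\Psi_x)\;b\big(\partial_s(\varphi_t\Psi_x)\big)\,d\tau .
\]
The vector $\partial_s\Psi_x$ lies in $E_{cs}$ but not in $E_s$, so we split off its component along $X$. Put $\vartheta=\tau-\tau_x(s)$ and $\mathsf p(s)=\varphi_tc_x(s)$. Then $\Psi_x(\tau,s)=\varphi_\vartheta(c_x(s))$, so $\varphi_t\Psi_x=\varphi_\vartheta(\mathsf p)$ and $\partial_s(\varphi_t\Psi_x)=-\tau_x'X+d\varphi_\vartheta\,\mathsf p'$. Since $b(X)=0$,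
\[
b\big(\partial_s(\varphi_t\Psi_x)\big)=(\varphi_\vartheta^*b)_{\mathsf p}(\mathsf p')=\sum_{j=1}^K\mathsf b_j(\vartheta,\mathsf p)\,\mathsf p_j' ,
\]
where $\sum_j\mathsf b_j(\vartheta,\cdot)\,dz_j$ is a smooth extension of the family $\varphi_\vartheta^*b$ to a neighborhood of $\mathcal M$ in $\mathbb R^K$; the functions $\mathsf b_j$ do not depend on $t$ or $x$. By Lemma~\ref{lem:contract} for the inclusion $\mathcal M\subset\mathbb R^K$, $\partial_s^i\mathsf p=O(N_s(t))$ for $i\ge1$. Moreover $|\vartheta|\le\frac32r$, and the $s$-derivatives of $\vartheta$, of $\mathsf p$, hence of $\mathsf b_j(\vartheta,\mathsf p)$, and of $\chi(\Psi_x)$ are bounded uniformly in $t,x,\tau$. By the Leibniz rule, each $s$-derivative of order at most $k$ of the integrand is a sum of products of bounded factors with one factor $\partial_s^i\mathsf p_j$, $i\ge1$. So $\|\psi_{x,t}\|_{C^k}\le CN_s(t)$, and \eqref{eq:main} is proved.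

\emph{Conclusion.} The diffeomorphism $\varphi_t$ is isotopic to the identity, so it preserves orientation, and $\varphi_t^*u=e^{\lambda t}u$. Therefore
\[
\Big|\int u\wedge\omega\Big|=\Big|\int\varphi_t^*(u\wedge\omega)\Big|=e^{t\operatorname{Re}\lambda}\Big|\sum_i\int u\wedge\chi_i\omega_t\Big|\le Ce^{t\operatorname{Re}\lambda}N_s(t)\qquad(t\ge0).
\]
Taking the lower limit as $t\to\infty$ gives $\int u\wedge\omega=0$ for every smooth $\omega$, so $u=0$.
\end{proof}

\section{Proofs of Theorem~\ref{thm:main} and Corollary~\ref{cor:dim}}\label{sec:end}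

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $u\wedge u_*=0$ on a nonempty open set. By Lemma~\ref{lem:dense}(b), a periodic orbit $\gamma$ passes through a point $q$ of this set. By Proposition~\ref{prop:alt}, $u|_{W^{cs}(\gamma)}=0$ or $u_*|_{W^{cu}(\gamma)}=0$. In the first case Propositions~\ref{prop:all} and \ref{prop:vanish} give $u=0$.

In the second case apply these two propositions to $-X$, which is again a transitive Anosov vector field. Its stable bundle is $E_u$, its weak stable leaves are the weak unstable leaves of $X$, the annihilator of its weak unstable bundle is $E_s^*$, and its function $N_s$ is the function $N_u$ of $X$. Since $\mathcal L_{-X}u_*=-\mu u_*$, the form $u_*$ satisfies \eqref{eq:res} for $-X$ with eigenvalue $-\mu$, and the growth hypothesis of Proposition~\ref{prop:vanish} is the second condition in \eqref{eq:growth}. Hence $u_*=0$.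
\end{proof}

Corollary~\ref{cor:dim} combines the theorem with a dimension count for bilinear maps over $\mathbb C$. We use the projective dimension theorem: two closed subvarieties of $\mathbb P^d(\mathbb C)$ whose dimensions add up to at least $d$ intersect.

\begin{proof}[Proof of Corollary~\ref{cor:dim}]
The spaces $\operatorname{Res}^1_0$ and $\operatorname{Res}^1_{0*}$ are finite dimensional over $\mathbb C$; see \cite{FS}, whose method applies to vector bundles, and \cite{DZ}. The span in question is the image of the linear map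
\[
\operatorname{Res}^1_0\otimes\operatorname{Res}^1_{0*}\to\mathcal D'(\mathcal M;\Lambda^2),\qquad u\otimes u_*\mapsto u\wedge u_* .
\]
Let $\mathcal K$ be its kernel. If $\mathcal K=0$, the image has dimension $mn$, and $mn-(m+n-1)=(m-1)(n-1)\ge0$. Let $\mathcal K\ne0$. The classes of the nonzero decomposable tensors $u\otimes u_*$ form the Segre variety, the image of $\mathbb P^{m-1}\times\mathbb P^{n-1}$ in $\mathbb P^{mn-1}$, a closed subvariety of dimension $m+n-2$. By Corollary~\ref{cor:answer} it is disjoint from the linear subspace $\mathbb P(\mathcal K)$, which has dimension $\dim\mathcal K-1$. The projective dimension theorem gives $(\dim\mathcal K-1)+(m+n-2)<mn-1$, that is, $\dim\mathcal K\le mn-m-n+1$. So the image has dimension $mn-\dim\mathcal K\ge m+n-1$.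
\end{proof}

\begin{thebibliography}{9}

\bibitem{CP} Mihajlo Ceki\'c and Gabriel P. Paternain, \emph{Resonant forms at zero for dissipative Anosov flows}, arXiv:2211.06255 (2022).

\bibitem{DZ} Dyatlov and Zworski, Ann. Sci. ENS 49 (2016).

\bibitem{FS} Faure and Sj\"ostrand, Comm. Math. Phys. 308 (2011).

\bibitem{Hor} H\"ormander, \emph{Analysis of Linear Partial Differential Operators I}.

\end{thebibliography}
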